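
\newtheorem*{thmA}{Theorem A}
\newtheorem*{thmB}{Theorem B}
\newtheorem*{thmC}{Theorem C}
\newtheorem*{question}{Question}
\newtheorem{lemma}{Lemma}[section]
\newtheorem{proposition}[lemma]{Proposition}
\theoremstyle{remark}
\newtheorem{remark}[lemma]{Remark}
\newtheorem{example}[lemma]{Example}
\numberwithin{equation}{section}

\title{Torsion and the stable range of deformation $K$-theory\\ for crystallographic groups}


\begin{abstract}
For a torsion-free crystallographic group $\Gamma<\mathrm{Isom}(\mathbb R^k)$ with rational cohomological dimension $\mathbb{Q}\mathrm{cd}(\Gamma)$, it has been asked whether the deformation $K$-theory groups $\pi_*K^{\mathrm{def}}(\Gamma)$ are isomorphic to $K^*(\mathbb R^k/\Gamma)$ for all $*>\mathbb{Q}\mathrm{cd}(\Gamma)-2$. We show that they need not be. There is a group with $k=5$ and $\mathbb{Q}\mathrm{cd}=1$ for which the two groups differ in degree $0$; the proof is elementary. The statement does hold after tensoring with $\mathbb Q$, and the range is then optimal, so every integral failure within this range is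 caused by torsion. Finally, for an explicit family with $\mathbb{Q}\mathrm{cd}=r$ and $k=3r$, the isomorphism holds in degree $m\ge 0$ exactly when $m\ge 2r-2$. Hence no range of the form $*>\mathbb{Q}\mathrm{cd}(\Gamma)+c$, with $c$ a universal constant, is correct.
\end{abstract}

\section{The question and the answer}

\subsection{Deformation $K$-theory}

Let $\Gamma$ be a discrete group. Consider the topological category whose objects are the unitary representations $\rho\colon\Gamma\to U(n)$, $n\ge 0$, topologized as the disjoint union of the spaces $\mathrm{Hom}(\Gamma,U(n))$. A morphism from $\rho$ to $\psi$, both of dimension $n$, is an element $A\in U(n)$ with $A\rho A^{-1}=\psi$. The morphism spaces carry the topology of $U(n)$, and there are no morphisms between representations of different dimensions. Block sum makes this a topological permutative category, and its connective $K$-theory spectrum is Carlsson's \emph{deformation $K$-theory} $K^{\mathrm{def}}(\Gamma)$.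

In degree zero the definition is concrete. Since $U(n)$ is connected, $\pi_0K^{\mathrm{def}}(\Gamma)$ is the Grothendieck group
\begin{equation}\label{eq:pi0}
\pi_0K^{\mathrm{def}}(\Gamma)=\mathrm{Gr}\Big(\coprod_n\pi_0\mathrm{Hom}(\Gamma,U(n)),\ \oplus\Big),
\end{equation}
that is, virtual representations up to deformation. Tensor product makes it a commutative ring. A representation defines a flat bundle over $B\Gamma$ whose isomorphism class is constant along paths of representations. It is therefore natural to compare $\pi_0K^{\mathrm{def}}(\Gamma)$ with the complex $K$-group $K^0(B\Gamma)$, and $\pi_mK^{\mathrm{def}}(\Gamma)$ with $K^{-m}(B\Gamma)$.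

Two examples show what to expect. If $\Gamma=\mathbb Z$, then $\mathrm{Hom}(\mathbb Z,U(n))=U(n)$ is connected, so $\pi_0K^{\mathrm{def}}(\mathbb Z)=\mathbb Z=K^0(S^1)$. If $\Gamma=\mathbb Z^2$, then commuting unitary matrices are simultaneously diagonalizable, so $\mathrm{Hom}(\mathbb Z^2,U(n))$ is connected and $\pi_0K^{\mathrm{def}}(\mathbb Z^2)=\mathbb Z$, whereas $K^0(S^1\times S^1)=\mathbb Z^2$. The missing class has nonzero first Chern class. Flat bundles cannot produce it, because their rational Chern classes vanish. In degree $m$ one expects the obstruction to come in the same way from rational cohomology in degrees $m+2,m+4,\dots$; Theorem B below makes this precise.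

\subsection{Crystallographic groups}

Let $\mathbb{Q}\mathrm{cd}(\Gamma)$ denote the supremum of the integers $n$ with $H^n(\Gamma;\mathbb Q)\neq0$ (trivial coefficients). A \emph{crystallographic group} is a discrete cocompact subgroup $\Gamma<\mathrm{Isom}(\mathbb R^k)$. If $\Gamma$ is also torsion-free, it acts freely, and the closed flat manifold $M=\mathbb R^k/\Gamma$ is a model for $B\Gamma$. Then $\mathbb{Q}\mathrm{cd}(\Gamma)=k$ if $M$ is orientable and $\mathbb{Q}\mathrm{cd}(\Gamma)<k$ otherwise.

Two known facts, recalled only as motivation, suggest a range. If $\Gamma$ is virtually $\mathbb Z^k$, then Lawson's Bott map $\beta_*\colon\pi_*K^{\mathrm{def}}(\Gamma)\to\pi_{*+2}K^{\mathrm{def}}(\Gamma)$ is an isomorphism for $*>k-2$. If $\Gamma$ is a product of fundamental groups of aspherical closed surfaces, then $\pi_*K^{\mathrm{def}}(\Gamma)\cong K^{-*}(B\Gamma)$ for $*>\mathbb{Q}\mathrm{cd}(\Gamma)-2$. The second bound is the one suggested by the vanishing of rational Chern classes. For non-orientable flat manifolds it is smaller than the first.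

\begin{question}[Ramras \cite{Ramras}]
Let $\Gamma<\mathrm{Isom}(\mathbb R^k)$ be a torsion-free crystallographic group. Is $\pi_*K^{\mathrm{def}}(\Gamma)\cong K^*(\mathbb R^k/\Gamma)$ for all $*>\mathbb{Q}\mathrm{cd}(\Gamma)-2$?
\end{question}

By Bott periodicity $K^m\cong K^{-m}$, so the sign of the degree plays no role. Negative degrees play no role either. For $k\ge1$ a torus covers $M$ finitely, so $\chi(M)=0$. Hence some odd Betti number is nonzero, $\mathbb{Q}\mathrm{cd}(\Gamma)\ge1$, and the range lies in $*\ge0$. (For $k=0$ the group is trivial, and in the only negative degree of the range, $*=-1$, both sides vanish.)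

\subsection{Results}

The answer is no. For $k\ge1$ let
\begin{equation}\label{eq:Gammak}
\Gamma_k=\langle s_1,\dots,s_k\mid s_is_{i+1}s_i^{-1}=s_{i+1}^{-1}\ (1\le i<k),\quad s_is_j=s_js_i\ (|i-j|\ge2)\rangle .
\end{equation}
Thus $\Gamma_1=\mathbb Z$ and $\Gamma_2$ is the Klein bottle group. Section~\ref{sec:groups} shows that $\Gamma_k$ is a torsion-free crystallographic subgroup of $\mathrm{Isom}(\mathbb R^k)$ with $\mathbb{Q}\mathrm{cd}(\Gamma_k)=1$. Put $M_k=\mathbb R^k/\Gamma_k$.

\begin{thmA}
The torsion subgroup of $\pi_0K^{\mathrm{def}}(\Gamma_5)$ has at most $128$ elements, while the torsion subgroup of $K^0(M_5)$ has at least $256$. Hence $\pi_0K^{\mathrm{def}}(\Gamma_5)\not\cong K^0(\mathbb R^5/\Gamma_5)$, although $0>\mathbb{Q}\mathrm{cd}(\Gamma_5)-2=-1$.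
\end{thmA}

Theorem A excludes abstract isomorphisms, not only natural ones. The next theorem says that, in the range of the Question, any failure is a torsion phenomenon.

\begin{thmB}
Let $\Gamma<\mathrm{Isom}(\mathbb R^k)$ be torsion-free crystallographic and $M=\mathbb R^k/\Gamma$. For all $m\ge0$,
\[
\pi_mK^{\mathrm{def}}(\Gamma)\otimes\mathbb Q\;\cong\;\bigoplus_{i\ge0}H^{m-2i}(\Gamma;\mathbb Q).
\]
Hence, for $m\ge0$, $\pi_mK^{\mathrm{def}}(\Gamma)\otimes\mathbb Q\cong K^{-m}(M)\otimes\mathbb Q$ if and only if $H^{m+2i}(\Gamma;\mathbb Q)=0$ for all $i\ge1$. In particular this holds for all $m\ge0$ with $m>\mathbb{Q}\mathrm{cd}(\Gamma)-2$, and it fails (so the integral isomorphism fails) for $m=\mathbb{Q}\mathrm{cd}(\Gamma)-2$ whenever $\mathbb{Q}\mathrm{cd}(\Gamma)\ge2$.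
\end{thmB}

One might hope to repair the integral statement by shifting the range. This is impossible.

\begin{thmC}
Let $r\ge1$ and $\Gamma=\Gamma_3^r<\mathrm{Isom}(\mathbb R^{3r})$, a torsion-free crystallographic group with $\mathbb{Q}\mathrm{cd}(\Gamma)=r$ and $\mathbb R^{3r}/\Gamma=M_3^r$. For $m\ge0$,
\[
\pi_mK^{\mathrm{def}}(\Gamma_3^r)\cong K^{-m}(M_3^r)\iff m\ge 2r-2 .
\]
So for $r=1$, that is, for the group $\Gamma_3$, the answer to the Question is yes, while for each $r\ge2$ the isomorphism fails, within the range of the Question, exactly in degrees $r-1\le m\le 2r-3$. Since $2r-3=\mathbb{Q}\mathrm{cd}(\Gamma)+(r-3)$, for no constant $c$ is the isomorphism valid for all $*>\mathbb{Q}\mathrm{cd}(\Gamma)+c$ and all torsion-free crystallographic $\Gamma$.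
\end{thmC}

\subsection{Where the counterexamples come from}

Since $\mathbb{Q}\mathrm{cd}$ ignores torsion, one should look for flat manifolds with little rational cohomology and much torsion. The manifolds $M_k$ are extreme: they have the rational cohomology of a circle and the mod $2$ Betti numbers of a $k$-torus. By hand one can bound the torsion of $\pi_0K^{\mathrm{def}}(\Gamma_k)$ from above and that of $K^0(M_k)$ from below, and at $k=5$ the bounds separate. This is Section~\ref{sec:A}, which is independent of the later sections.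

Theorem C rests on a K\"unneth effect. We shall see that $K^{\mathrm{def}}(\Gamma_3)$ is a wedge of copies of $ku$, $\Sigma ku$, $ku/2$ and $\Sigma ku/2$. For the product of $r$ copies of $\Gamma_3$, the free summand of highest degree is $\Sigma^r ku$, in accordance with $\mathbb{Q}\mathrm{cd}=r$. But the smash product over $ku$ of two torsion summands $\Sigma ku/2$ contains, besides $\Sigma^2ku/2$, a Tor term $\Sigma^3ku/2$. So the highest torsion degree grows by $2$ with each factor, and it is this degree that controls when $\pi_*K^{\mathrm{def}}$ becomes periodic.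

Section~\ref{sec:tools} collects the two theorems of Lawson that we need and an algebraic lemma. Theorem B is proved in Section~\ref{sec:B}. Section~\ref{sec:bar} computes the effect of adjoining a generator that is inverted by half of a group, and Section~\ref{sec:C} proves Theorem C.

\section{The groups $\Gamma_k$}\label{sec:groups}

\begin{lemma}\label{lem:groups}
\begin{enumerate}
\item[(a)] $\Gamma_k$ is a torsion-free crystallographic subgroup of $\mathrm{Isom}(\mathbb R^k)$, and every element is uniquely of the form $s_1^{n_1}\cdots s_k^{n_k}$.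
\item[(b)] $H^*(\Gamma_k;\mathbb Q)\cong H^*(S^1;\mathbb Q)$. In particular $\mathbb{Q}\mathrm{cd}(\Gamma_k)=1$.
\item[(c)] The mod $2$ Poincar\'e polynomial of $M_k$ is $(1+t)^k$. If $T_i$ is the torsion subgroup of $H^i(M_k;\mathbb Z)$, then $\dim_{\mathbb F_2}T_i/2=\binom{k-1}{i-1}$ for $i\ge2$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $s_i$ act on $\mathbb R^k$ by $x_i\mapsto x_i+1$ and, if $i<k$, $x_{i+1}\mapsto-x_{i+1}$, fixing the other coordinates. If $|i-j|\ge2$, then $s_i$ and $s_j$ move disjoint sets of coordinates, so they commute. Conjugating $s_{i+1}$ by $s_i$ replaces $x_{i+1}\mapsto x_{i+1}+1$ by $x_{i+1}\mapsto x_{i+1}-1$ and leaves the sign change of $x_{i+2}$ (if $i+2\le k$) alone; this is $s_{i+1}^{-1}$. So these isometries satisfy the relations in \eqref{eq:Gammak} and define an action of $\Gamma_k$. By the relations $s_1$ normalizes the subgroup generated by $s_2,\dots,s_k$, then $s_2$ normalizes that generated by $s_3,\dots,s_k$, and so on. Hence every element can be written $s_1^{n_1}\cdots s_k^{n_k}$, and it acts by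
\[
x_1\mapsto x_1+n_1,\qquad x_j\mapsto(-1)^{n_{j-1}}(x_j+n_j)\quad(j\ge2).
\]
If it has a fixed point, then $n_1=0$, hence $n_2=0$, and so on. So the action is free and faithful, and the exponents are unique because they can be read off successively from the isometry. The image is discrete, since it consists of sign changes combined with integer translations. It contains $2\mathbb Z^k$, so it is cocompact. An isometry of finite order has a fixed point, so $\Gamma_k$ is torsion-free.

(b) The translations are the elements with $n_1,\dots,n_{k-1}$ even. The quotient by them is the holonomy group $F=(\mathbb Z/2)^{k-1}$, acting on $x_2,\dots,x_k$ by all sign changes and trivially on $x_1$. Hence $H^*(\Gamma_k;\mathbb Q)=(\Lambda^*\mathbb Q^k)^F$ is spanned by $1$ and $dx_1$.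

(c) Let $k\ge2$. Forgetting $x_k$ makes $M_k\to M_{k-1}$ a bundle with fiber the circle $\mathbb R/\mathbb Z$ and structure group $\{\pm1\}$; it has the section $x_k=0$. Its mod $2$ Euler class pulls back to zero on $M_k$, and pullback is injective because of the section, so the Euler class vanishes. The Gysin sequence becomes
\[
0\to H^i(M_{k-1};\mathbb F_2)\to H^i(M_k;\mathbb F_2)\to H^{i-1}(M_{k-1};\mathbb F_2)\to0,
\]
and the Poincar\'e polynomial follows by induction from $M_1=S^1$.

Let $q_i=\dim T_i/2=\dim T_i[2]$, so $q_0=q_1=0$. The universal coefficient theorem gives $\binom ki=b_i+q_i+q_{i+1}$, where $b_i$ is the $i$-th Betti number. By (b), $b_1=1$ and $b_i=0$ for $i\ge2$. So $q_2=k-1$ and $q_{i+1}=\binom ki-q_i$ for $i\ge2$, and Pascal's rule gives $q_i=\binom{k-1}{i-1}$.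
\end{proof}

\section{The counterexample in degree zero}\label{sec:A}

For representations $V,V'$ of $\Gamma_k$ on $\mathbb C^n$, write $V\sim V'$ if they are joined by a path in $\mathrm{Hom}(\Gamma_k,U(n))$. For $1\le j\le k$ let $\chi_j$ be the character with $s_j\mapsto-1$ and $s_i\mapsto1$ for $i\neq j$. The characters $s_1\mapsto\lambda\in U(1)$, $s_i\mapsto1$ $(i\ge2)$, show that $\chi_1\sim1$. We use the same symbol for a representation and for its class in $\pi_0K^{\mathrm{def}}(\Gamma_k)$, and put
\[
u_j=\chi_j-1,\qquad\text{so that}\quad u_j^2=-2u_j,\quad u_1=0 .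
\]

\subsection{The Klein bottle by hand}

Let $V$ be a representation of $\Gamma_2$. By $s_1s_2s_1^{-1}=s_2^{-1}$, the operator $s_1$ carries the $z$-eigenspace of $s_2$ onto the $\bar z$-eigenspace. So the eigenvalues of $s_2$ other than $\pm1$ come in conjugate pairs, and such a pair may be moved symmetrically along the circle, either to $1$ or to $-1$. Moving all of them to $1$ makes $s_2$ an involution commuting with $s_1$; then, on each eigenspace of $s_2$, the eigenvalues of $s_1$ can be moved to $1$. Hence $V$ deforms to a sum of copies of $1$ and $\chi_2$.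

The choice between $1$ and $-1$ gives a relation. The representations
\[
s_1=\begin{pmatrix}0&1\\1&0\end{pmatrix},\qquad s_2=\begin{pmatrix}z&0\\0&\bar z\end{pmatrix}
\]
join $1\oplus\chi_1$ (at $z=1$) to $\chi_2\oplus\chi_1\chi_2$ (at $z=-1$). Since $\chi_1\sim 1$, this reads $2=2\chi_2$, i.e.\ $2u_2=0$. On the other hand, in every representation $\det s_2$ equals its own inverse, so it is $\pm1$ and locally constant. It is multiplicative under $\oplus$, and it distinguishes $\chi_2$ from $1$. Thus $\pi_0K^{\mathrm{def}}(\Gamma_2)=\mathbb Z\oplus\mathbb Z/2$. This agrees with $K^0$ of the Klein bottle, which is $\mathbb Z\oplus H^2(M_2;\mathbb Z)=\mathbb Z\oplus\mathbb Z/2$.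

For larger $k$ we repeat both steps: moving conjugate pairs gives generators, and moving them all the way from $1$ to $-1$ gives relations.

\subsection{Generators}

\begin{lemma}\label{lem:gen}
The group $\pi_0K^{\mathrm{def}}(\Gamma_k)$ is generated by the characters $\prod_{j\in S}\chi_j$, $S\subset\{2,\dots,k\}$. Equivalently, it is generated by the products $\prod_{j\in S}u_j$.
\end{lemma}

\begin{proof}
Suppose that $s_{j+1},\dots,s_k$ act on $V$ by scalars $\pm1$, where $2\le j\le k$; for $j=k$ this is no condition. Let $V_z$ be the $z$-eigenspace of $s_j$. The generators $s_i$ with $i\neq j-1$ commute with $s_j$ on $V$ and preserve each $V_z$, and $s_{j-1}$ interchanges $V_z$ and $V_{\bar z}$. For each $z$ with $\mathrm{Im}\,z>0$, move the scalar by which $s_j$ acts on $V_z$ along an arc from $z$ to $1$, and the one on $V_{\bar z}$ along the conjugate arc, keeping the other generators fixed. All relations persist: $s_{j-1}s_js_{j-1}^{-1}=s_j^{-1}$ because the motion is symmetric, $s_js_{j+1}s_j^{-1}=s_{j+1}^{-1}$ because $s_{j+1}=\pm1$ is scalar,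 and the commutation relations because all $V_z$ are preserved. At the end $s_j^2=1$, and $V\sim V_+\oplus V_-$ with $s_j=\pm1$ on $V_\pm$. Doing this for $j=k,k-1,\dots,2$ in turn, we reach a sum of representations on which $s_2,\dots,s_k$ are scalars $\pm1$. There, diagonalize $s_1$ and move its eigenvalues to $1$.

The second statement follows by expanding $\chi_j=1+u_j$.
\end{proof}

\subsection{Relations}

The relation found for the Klein bottle exists for every pair $s_{j-1},s_j$; it is $(\mathrm A_j)$ below. For $j\ge3$ it involves $\chi_{j-1}$, which is no longer trivial, and used alone these relations only give $2^{j-1}u_j=0$, by induction on $j$. A second relation, which skips one generator, improves this.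

\begin{lemma}\label{lem:rel}
In $\pi_0K^{\mathrm{def}}(\Gamma_k)$ we have
\[
(\mathrm A_j)\quad u_j(1+\chi_{j-1})=0\quad(2\le j\le k),\qquad\qquad (\mathrm B_j)\quad u_j(1+\chi_{j-2})=0\quad(3\le j\le k).
\]
\end{lemma}

\begin{proof}
$(\mathrm A_j)$ On $\mathbb C^2$ let $s_{j-1}=\begin{pmatrix}0&1\\1&0\end{pmatrix}$, $s_j=\mathrm{diag}(z,\bar z)$ and $s_i=I$ otherwise. The swap $s_{j-1}$ inverts $s_j$ under conjugation, and $s_{j-1}^2=I$ is what the relation $s_{j-2}s_{j-1}s_{j-2}^{-1}=s_{j-1}^{-1}$ (if $j\ge3$) demands. So this is a representation for all $z\in U(1)$. At $z=1$ it is $1\oplus\chi_{j-1}$, and at $z=-1$ it is $\chi_j\oplus\chi_j\chi_{j-1}$.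

$(\mathrm B_j)$ Let $D=\mathrm{diag}(1,-1)$, let $J_\theta$ be the rotation by $\theta$, and let $J=J_{\pi/2}=\begin{pmatrix}0&-1\\1&0\end{pmatrix}$. Then $DJ_\theta D^{-1}=J_{-\theta}=J_\theta^{-1}$. Put
\[
s_{j-2}=D,\qquad s_{j-1}=J,\qquad s_j=\mathrm{diag}(z,\bar z),\qquad s_i=I\text{ otherwise}.
\]
Here $D$ inverts $J$; conjugation by $J$ exchanges the two diagonal entries, so $J$ inverts $s_j$; $D$ commutes with $s_j$; and $D^2=I$, as the relation between $s_{j-3}$ and $s_{j-2}$ (if $j\ge4$) requires. So this is a representation for all $z\in U(1)$. Call it $W$ at $z=1$; at $z=-1$ it is $W\otimes\chi_j$. Hence $u_jW=0$. In $W$, where $s_j=I$, we may replace $J$ by $J_\theta$ and let $\theta\to0$. This gives $W\sim1\oplus\chi_{j-2}$.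
\end{proof}

\subsection{The upper bound}\label{sub:upper}

Let $k=5$. Since $\chi_1=1$ in the ring, Lemma~\ref{lem:rel} reads
\begin{gather*}
(\mathrm A_2)\ 2u_2=0,\qquad(\mathrm B_3)\ 2u_3=0,\qquad(\mathrm A_3)\ u_3u_2=-2u_3=0,\\
(\mathrm A_4),(\mathrm B_4)\ u_4u_3=u_4u_2=-2u_4,\qquad(\mathrm A_5),(\mathrm B_5)\ u_5u_4=u_5u_3=-2u_5 .
\end{gather*}
Consequently
\[
4u_4=-2u_3u_4=0,\qquad4u_5=-2u_3u_5=0,\qquad2u_2u_5=0 .
\]
All triple products and the quadruple product vanish: $u_2u_3=0$ disposes of those containing $u_2u_3$, and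
\[
u_2u_4u_5=-2u_2u_5=0,\qquad u_3u_4u_5=-2u_3u_5=0 .
\]
Among the double products, $u_2u_3=0$, the products $u_2u_4,u_3u_4$ are multiples of $u_4$, and $u_3u_5,u_4u_5$ are multiples of $u_5$. By Lemma~\ref{lem:gen}, $\pi_0K^{\mathrm{def}}(\Gamma_5)=\mathbb Z\cdot1\oplus\ker(\dim)$, where $\ker(\dim)$ is generated by
\[
u_2,\ u_3,\ u_4,\ u_5,\ u_2u_5,\qquad\text{of orders dividing }2,\,2,\,4,\,4,\,2 .
\]
So $\ker(\dim)$ is finite; it is the torsion subgroup, and it has at most $2\cdot2\cdot4\cdot4\cdot2=128$ elements.

\subsection{The lower bound}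

Recall the Atiyah--Hirzebruch spectral sequence of a finite complex $X$: it is natural in $X$, has $E_2^{p,q}=H^p(X;K^q(\mathrm{pt}))$, and converges to $K^{p+q}(X)$. Here $K^q(\mathrm{pt})$ is $\mathbb Z$ for $q$ even and $0$ for $q$ odd, so only $d_3,d_5,\dots$ can be nonzero, and $d_s$ raises $p$ by $s$.

\begin{lemma}\label{lem:ahss}
For a connected finite complex $X$, all differentials vanish on classes of $H^0$, $H^1$ and $H^2$.
\end{lemma}

\begin{proof}
Classes in $H^0$ are pulled back from a point, classes in $H^1$ from $S^1$, and classes in $H^2$ from some $\mathbb{CP}^N$. The spectral sequences of these spaces have no nonzero differentials, for degree reasons, so the claim follows by naturality.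
\end{proof}

\begin{proof}[Proof of Theorem A]
The upper bound is Section~\ref{sub:upper}. By Lemma~\ref{lem:groups}, $H^2(M_5;\mathbb Z)$ and $H^4(M_5;\mathbb Z)$ are finite, of order at least $2^{\binom41}=16$ and $2^{\binom43}=16$ respectively.

Only $H^0,H^2,H^4$ contribute to $K^0(M_5)$. Differentials vanish on $H^0$ and $H^2$ by Lemma~\ref{lem:ahss}, and on $H^4$ because $H^{\ge7}(M_5;\mathbb Z)=0$. No differential can hit $H^2$. The only one that could hit $H^4$ is $d_3$ from $H^1$, which vanishes by Lemma~\ref{lem:ahss}. Hence $\widetilde K^0(M_5)$ is finite of order $|H^2|\,|H^4|\ge256$, and it is the torsion subgroup of $K^0(M_5)=\mathbb Z\oplus\widetilde K^0(M_5)$.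
\end{proof}

\begin{remark}
The same bounds do not decide the cases $k=2,3,4$. There the relations above leave the generators $u_2$ (for $k=2$), $u_2,u_3$ (for $k=3$) and $u_2,u_3,u_4$ (for $k=4$) of $\ker(\dim)$, so the torsion of $\pi_0K^{\mathrm{def}}(\Gamma_k)$ has at most $2$, $4$ and $16$ elements, respectively. The lower bounds for the torsion of $K^0(M_k)$, obtained as in the proof of Theorem A, are $2$, $2^2$ and $2^3\cdot2$, the same numbers.
\end{remark}

\section{Lawson's theorems and a splitting lemma}\label{sec:tools}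

Let $ku=K^{\mathrm{def}}(1)$ be connective complex $K$-theory, with $\pi_*ku=\mathbb Z[\beta]$, $\beta\in\pi_2$, and let $KU$ be its periodic version. For a $ku$-module $X$ let $X/\beta$ be the cofiber of $\beta\colon\Sigma^2X\to X$. Let $ku/n$ be the cofiber of $n\colon ku\to ku$; for $n\ge1$ its homotopy is $\mathbb Z/n$ in even degrees $\ge0$ and $0$ otherwise. We write $[X,Y]_{ku}$ for homotopy classes of $ku$-module maps, so $[\Sigma^jku,Y]_{ku}=\pi_jY$. The same notation is used over $KU$.

For finitely generated $G$, let $\mathcal M(G)=\coprod_n\mathrm{Hom}(G,U(n))/U(n)$, a topological abelian monoid under $\oplus$, and let $R(G)$ be the associated connective spectrum; thus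
\[
\pi_jR(G)=\pi_{j+1}B\mathcal M(G),\qquad j\ge0 .
\]
We use the following results, for finitely generated $G$ and $H$.
\begin{itemize}
\item[\textbf{(L1)}] $K^{\mathrm{def}}(G)$ is a connective $ku$-module, naturally in $G$, and $K^{\mathrm{def}}(G\times H)\simeq K^{\mathrm{def}}(G)\wedge_{ku}K^{\mathrm{def}}(H)$ \cite{LawsonProduct}.
\item[\textbf{(L2)}] There is a natural cofiber sequence $\Sigma^2K^{\mathrm{def}}(G)\xrightarrow{\ \beta\ }K^{\mathrm{def}}(G)\to R(G)$ \cite{LawsonBott}.
\end{itemize}

So $R(G)=K^{\mathrm{def}}(G)/\beta$. It is much easier to compute than $K^{\mathrm{def}}(G)$, because isotropy groups have been discarded. When the homotopy of $R(G)$ is finitely generated and lives in degrees $0$ and $1$, nothing is lost: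

\begin{lemma}\label{lem:split}
All $n_{j,i}$ below are positive integers.
\begin{enumerate}
\item[(a)] Let $X$ be a connective $ku$-module such that $\pi_j(X/\beta)\cong\mathbb Z^{a_j}\oplus\bigoplus_i\mathbb Z/n_{j,i}$ is finitely generated for $j=0,1$, and $\pi_j(X/\beta)=0$ for $j\ge2$. Then
\[
X\simeq\bigvee_{j=0,1}\Sigma^j\Big(ku^{a_j}\vee\bigvee_iku/n_{j,i}\Big).
\]
\item[(b)] Let $Y$ be a $KU$-module such that $\pi_jY\cong\mathbb Z^{a_j}\oplus\bigoplus_i\mathbb Z/n_{j,i}$ is finitely generated for $j=0,1$. Then $Y\simeq\bigvee_{j=0,1}\Sigma^j\big(KU^{a_j}\vee\bigvee_iKU/n_{j,i}\big)$.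
\end{enumerate}
\end{lemma}

\begin{proof}
The idea is to build a free resolution of length one.

(a) Since $X$ is connective, $\pi_jX=\pi_j(X/\beta)$ for $j=0,1$. Let $Q$ be a wedge of copies of $\Sigma^jku$, $j=0,1$, one for each cyclic summand of $\pi_jX$, and let $Q\to X$ send the generators of $Q$ to the generators of these summands. This map is surjective on $\pi_0$ and $\pi_1$, hence on all of $\pi_*(-/\beta)$. Let $P$ be its fiber. Surjectivity on $\pi_0$ shows that $P$ is connective, so $\pi_jP=\pi_j(P/\beta)$ for $j=0,1$. The long exact sequence shows that $\pi_*(P/\beta)$ is the kernel of $\pi_*(Q/\beta)\to\pi_*(X/\beta)$. It is free, concentrated in degrees $0,1$, with basis $n_{j,i}e_{j,i}$, where $e_{j,i}$ are the generators of $Q$ over the finite summands.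

Let $P'$ be a wedge of copies of $\Sigma^jku$, one for each of these basis elements, and map $P'\to P$ accordingly. This is an isomorphism on $\pi_*(-/\beta)$. Its cofiber $C$ is bounded below and satisfies $C/\beta\simeq0$, so $\beta\colon\pi_{i-2}C\to\pi_iC$ is an isomorphism for all $i$, and therefore $\pi_*C=0$. Hence $P'\simeq P$. The composite $P'\to Q$ has no components between $ku$ and $\Sigma ku$, because $\pi_{\pm1}ku=0$. Its other components lie in $\pi_0ku=\mathbb Z$, so it is the diagonal map with entries $n_{j,i}$ onto the summands generated by the $e_{j,i}$. Its cofiber is $X$ and has the stated form.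

(b) Run the same argument with $KU$ in place of $ku$ and $\pi_*$ in place of $\pi_*(-/\beta)$. By periodicity, $Q\to Y$ is surjective on $\pi_*$, so $\pi_jP$ is the kernel of $\pi_jQ\to\pi_jY$. The map $P'\to P$ is an isomorphism on $\pi_0,\pi_1$, hence an equivalence, and $\pi_{\pm1}KU=0$.
\end{proof}

\begin{example}\label{ex:Z}
For $A\cong\mathbb Z^k$ let $\hat A=\mathrm{Hom}(A,U(1))$, a torus. Commuting unitary matrices are simultaneously diagonalizable, so $\mathcal M(A)=\coprod_nSP^n(\hat A)$, a disjoint union of symmetric products. Its group completion is $\mathbb Z\times SP^\infty(\hat A)$, so the Dold--Thom theorem gives $\pi_jR(A)=H_j(\hat A;\mathbb Z)$, naturally in $A$. For $A=\mathbb Z$ we have $\pi_0R=\pi_1R=\mathbb Z$ and $\pi_jR=0$ for $j\ge2$, and Lemma~\ref{lem:split} gives $K^{\mathrm{def}}(\mathbb Z)\simeq ku\vee\Sigma ku$. By (L1), $K^{\mathrm{def}}(A)$ is a wedge of suspensions of $ku$ for every $k$.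
\end{example}

\section{The rational statement}\label{sec:B}

Let $\Gamma$ be torsion-free crystallographic, $A\cong\mathbb Z^k$ its translation lattice, and $F=\Gamma/A$, a finite group. The plan is to show that restriction identifies $\pi_*K^{\mathrm{def}}(\Gamma)\otimes\mathbb Q$ with the $F$-invariants of $\pi_*K^{\mathrm{def}}(A)\otimes\mathbb Q$. In cohomology this is the usual transfer argument. Here restriction followed by induction is tensoring with the regular representation $\mathbb C[F]$, and in the representation ring of $F$ the class of $\mathbb C[F]$ is far from $|F|$. The point is that for torsion-free $\Gamma$ the two become equal, rationally, after deformation.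

\subsection{Restriction and induction}

For a representation $\sigma$ of $\Gamma$, the functor $-\otimes\sigma$ induces a self-map $T_\sigma$ of $K^{\mathrm{def}}(\Gamma)$. Up to homotopy it depends only on the path component of $\sigma$, and $T_{\sigma\oplus\sigma'}\simeq T_\sigma+T_{\sigma'}$. So, by \eqref{eq:pi0}, $\pi_0K^{\mathrm{def}}(\Gamma)$ acts on $\pi_*K^{\mathrm{def}}(\Gamma)$. After a choice of coset representatives, restriction and induction between $\Gamma$ and $A$ are continuous symmetric monoidal functors, and there are natural isomorphisms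
\begin{equation}\label{eq:mackey}
\mathrm{Ind}\,\mathrm{Res}\cong-\otimes\mathbb C[F],\qquad\mathrm{Res}\,\mathrm{Ind}\cong\bigoplus_{f\in F}c_f^*,\qquad c_f^*\mathrm{Res}\cong\mathrm{Res},
\end{equation}
where $c_f$ is conjugation on $A$ by a lift of $f$; it does not depend on the lift, since $A$ is abelian.

\begin{lemma}\label{lem:regular}
If $\Gamma$ is torsion-free, then $[\mathbb C[F]]=|F|$ in $\pi_0K^{\mathrm{def}}(\Gamma)\otimes\mathbb Q$.
\end{lemma}

\begin{proof}
It is enough to prove this with complex coefficients. For $H\le F$ let $\Gamma_H\le\Gamma$ be its preimage, $\mathrm{Rep}(H)$ the representation ring of $H$, and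
\[
\Phi_H\colon\mathrm{Rep}(H)\otimes\mathbb C\to\pi_0K^{\mathrm{def}}(\Gamma_H)\otimes\mathbb C
\]
the pullback along $\Gamma_H\to H$. These maps commute with induction from $H$ to $F$ and from $\Gamma_H$ to $\Gamma$. Identify $\mathrm{Rep}(H)\otimes\mathbb C$ with the class functions on $H$. The class function $|F|-[\mathbb C[F]]$ vanishes at $1$ and equals $|F|$ elsewhere, so it is $|F|$ times the sum of the indicator functions of the nontrivial conjugacy classes. For $h\neq1$ and $H=\langle h\rangle$, the indicator of the class of $h$ is a multiple of $\mathrm{Ind}_H^F\delta_h$, where $\delta_h$ is the indicator of $\{h\}\subset H$. So it suffices to show that $\Phi_H(\delta_h)=0$.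

Let $n=|H|>1$, and let $H_0\le H$ be the image of those elements of $\Gamma_H$ whose class in $\Gamma_H^{\mathrm{ab}}$ is torsion. We claim that $h\notin H_0$. Let $g\in\Gamma_H$ be any lift of $h$. The cosets of $A$ in $\Gamma_H$ are permuted by $g$ in one cycle of length $n$, so the transfer $\Gamma_H^{\mathrm{ab}}\to A$ sends $g$ to $g^n$. Since $g\neq1$ and $\Gamma$ is torsion-free, $g^n\neq1$, so $g^n$ has infinite order in $A$. Hence $g$ has infinite order in $\Gamma_H^{\mathrm{ab}}$, which proves the claim.

Thus $H_0\neq H$, and we can choose a character $\psi_0\neq1$ of $H$ that is trivial on $H_0$. Since $h$ generates $H$, $\psi_0(h)\neq1$. The pullback of $\psi_0$ to $\Gamma_H$ factors through $\Gamma_H^{\mathrm{ab}}$ modulo torsion, a finitely generated free abelian group, so it lies in the identity component of $\mathrm{Hom}(\Gamma_H,U(1))$. Therefore $\Phi_H(\psi\psi_0)=\Phi_H(\psi)$ for every character $\psi$ of $H$. Now $n\delta_h=\sum_\psi\psi(h)^{-1}\psi$. Replacing the summation variable $\psi$ by $\psi\psi_0$ gives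
\[
n\,\Phi_H(\delta_h)=\sum_\psi\psi(h)^{-1}\psi_0(h)^{-1}\,\Phi_H(\psi\psi_0)=\psi_0(h)^{-1}\,n\,\Phi_H(\delta_h),
\]
and so $\Phi_H(\delta_h)=0$.
\end{proof}

\subsection{Proof of Theorem B}

By \eqref{eq:mackey} and Lemma~\ref{lem:regular}, $\mathrm{Ind}\,\mathrm{Res}=|F|$ on $\pi_*K^{\mathrm{def}}(\Gamma)\otimes\mathbb Q$. Also $\mathrm{Res}$ lands in the $F$-invariants, and $\mathrm{Res}\,\mathrm{Ind}=|F|$ on invariants. So restriction is an isomorphism
\begin{equation}\label{eq:inv}
\pi_*K^{\mathrm{def}}(\Gamma)\otimes\mathbb Q\cong\big(\pi_*K^{\mathrm{def}}(A)\otimes\mathbb Q\big)^F .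
\end{equation}

By Example~\ref{ex:Z}, $K^{\mathrm{def}}(A)$ is a wedge of suspensions of $ku$. So $\beta$ is injective on $\pi_*K^{\mathrm{def}}(A)$, and by (L2)
\[
\pi_mK^{\mathrm{def}}(A)\big/\beta\,\pi_{m-2}K^{\mathrm{def}}(A)\cong\pi_mR(A)=H_m(\hat A;\mathbb Z).
\]
The map $\beta$ and this isomorphism are natural in $A$, hence $F$-equivariant. Filtering by powers of $\beta$ and using semisimplicity of rational $F$-representations, we get $\pi_mK^{\mathrm{def}}(A)\otimes\mathbb Q\cong\bigoplus_{i\ge0}H_{m-2i}(\hat A;\mathbb Q)$ as $F$-representations.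

A loop $\chi_\lambda$ in $\hat A$ assigns to $b\in A$ the degree of $\lambda\mapsto\chi_\lambda(b)$. This gives a natural isomorphism $H_1(\hat A;\mathbb Z)=\mathrm{Hom}(A,\mathbb Z)=H^1(A;\mathbb Z)$. Taking exterior powers, $H_j(\hat A;\mathbb Q)\cong H^j(A;\mathbb Q)$ equivariantly. Since $H^j(A;\mathbb Q)^F=H^j(\Gamma;\mathbb Q)$, the formula of Theorem B follows from \eqref{eq:inv}.

Finally, the Chern character gives $K^{-m}(M)\otimes\mathbb Q\cong\bigoplus_{j\equiv m\,(2)}H^j(\Gamma;\mathbb Q)$. This exceeds $\pi_mK^{\mathrm{def}}(\Gamma)\otimes\mathbb Q$ by $\bigoplus_{i\ge1}H^{m+2i}(\Gamma;\mathbb Q)$, and everything is finite-dimensional, so the two are isomorphic exactly when this sum vanishes. It vanishes if $m+2>\mathbb{Q}\mathrm{cd}(\Gamma)$, and it does not vanish if $m+2=\mathbb{Q}\mathrm{cd}(\Gamma)$. \qed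

\begin{remark}
Torsion-freeness is needed. The infinite dihedral group $\mathbb Z/2*\mathbb Z/2<\mathrm{Isom}(\mathbb R)$ has no rational cohomology in positive degrees. But $\mathrm{Hom}(\mathbb Z/2*\mathbb Z/2,U(n))=\mathrm{Hom}(\mathbb Z/2,U(n))^2$ has components indexed by the dimensions of the two $(-1)$-eigenspaces, so $\pi_0K^{\mathrm{def}}\cong\mathbb Z^3$.
\end{remark}

\section{Adjoining an inverted generator}\label{sec:bar}

The group $\Gamma_{k+1}$ arises from $\Gamma_k$ by adjoining a generator $s_{k+1}$ that commutes with an index-two subgroup of $\Gamma_k$ and is inverted by the other coset. We now compute what this does to $R$. Let $G$ be a finitely generated group, $w\colon G\to\{\pm1\}$ a surjection, $G'=\ker w$, and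
\[
G_w=\langle G,s\mid gsg^{-1}=s^{w(g)},\ g\in G\rangle .
\]
Let $i_\pm$ extend a representation of $G$ to $G_w$ by $s=\pm1$. Put $\pi_{-1}R=0$.

\begin{proposition}\label{prop:bar}
For all $j\ge0$, $\pi_jR(G_w)\cong\pi_jR(G)\oplus E_j$, where the projection to $\pi_jR(G)$ is restriction to $G$, and there is an exact sequence
\[
0\to\mathrm{coker}\big(\mathrm{Ind}\colon\pi_jR(G')\to\pi_jR(G)\big)\to E_j\to\ker\big(\mathrm{Ind}\colon\pi_{j-1}R(G')\to\pi_{j-1}R(G)\big)\to0 .
\]
Its first map is induced by $y\mapsto i_-(y)-i_+(y)$.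
\end{proposition}

The idea is to read a representation of $G_w$ as a labelled configuration on the interval $[0,1]$. The eigenvalues $e^{\pm\pi\mathrm it}$ of $s$ are recorded by the points $t$. A point in the interior carries a representation of $G'$, and each endpoint carries a representation of $G$. Interior labels add when points collide, and are induced up to $G$ when a point reaches an end. Such configurations form a two-sided bar construction.

\begin{proof}
Write $\mathcal M=\mathcal M(G)$ and $\mathcal M'=\mathcal M(G')$. Spaces are compactly generated.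

\smallskip\noindent\emph{Step 1: $\mathcal M(G_w)$ is a bar construction.} Let $B_\bullet$ be the two-sided bar construction $B_p=\mathcal M\times(\mathcal M')^p\times\mathcal M$, where $\mathcal M'$ acts on $\mathcal M$ through $\mathrm{Ind}$. Since the monoids are abelian, $B_\bullet$ is a simplicial topological abelian monoid. Take $\Delta^p=\{0\le t_1\le\dots\le t_p\le1\}$. The faces $t_1=0$, $t_l=t_{l+1}$ and $t_p=1$ correspond to adding $\mathrm{Ind}\,W_1$ to $V_0$, adding $W_l$ and $W_{l+1}$, and adding $\mathrm{Ind}\,W_p$ to $V_1$; degeneracies insert zero representations. Define $|B_\bullet|\to\mathcal M(G_w)$ by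
\[
[V_0,W_1,\dots,W_p,V_1;\,t_1,\dots,t_p]\longmapsto i_+V_0\oplus\bigoplus_l\mathrm{Ind}_{G'\times\langle s\rangle}^{G_w}\big(W_l\otimes e^{\pi\mathrm it_l}\big)\oplus i_-V_1 ,
\]
where $s$ acts on $W_l\otimes e^{\pi\mathrm it_l}$ by the scalar $e^{\pi\mathrm it_l}$. On the $l$-th induced summand $s$ has the eigenvalues $e^{\pm\pi\mathrm it_l}$. At $t_l=0$ and $t_l=1$ this summand is $i_+\mathrm{Ind}_{G'}^GW_l$ and $i_-\mathrm{Ind}_{G'}^GW_l$, so the map respects faces. It clearly respects degeneracies, and it is continuous. Addition in $|B_\bullet|$ superimposes labelled configurations, so the map is a monoid homomorphism.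

It is bijective. Let $V$ be a representation of $G_w$ and $V_z$ the $z$-eigenspace of $s$. An element $g\in G$ maps $V_z$ to $V_{z^{w(g)}}$. So the eigenspaces for $z=1$ and $z=-1$ are representations of $G$. For $z=e^{\pi\mathrm it}$ with $0<t<1$, $V_z$ is a representation of $G'$ and $V_z\oplus V_{\bar z}=\mathrm{Ind}(V_z\otimes z)$. Hence the isomorphism class of $V$ amounts to two elements of $\mathcal M$, for $z=\pm1$, and finitely many points $0<t_1<\dots<t_p<1$ labelled by nonzero elements of $\mathcal M'$. These data are exactly the nondegenerate representatives of points of $|B_\bullet|$, and each point has just one.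

It is a homeomorphism. The part of $|B_\bullet|$ of total dimension $n$ has nondegenerate simplices only for $p\le n/2$, and the label spaces are compact because $G$ and its finite-index subgroup $G'$ are finitely generated. So this part is compact, and its target $\mathrm{Hom}(G_w,U(n))/U(n)$ is Hausdorff.

\smallskip\noindent\emph{Step 2: a fiber sequence.} The classifying space functor commutes with products and realization. Put $X=B\mathcal M$ and $Y=B\mathcal M'$, an abelian topological monoid acting on $X$ through $\mathrm{Ind}$. Applying the functor levelwise in Step 1 gives $B\mathcal M(G_w)\cong B(X,Y,X)$. The zero representation is an isolated point of each monoid, so all simplicial spaces involved are good. The spaces $X$ and $Y$ are connected; in particular $Y$ is grouplike.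

Let $X_1,X_2$ be connected spaces with $Y$-action; below each of them is $X$, $Y$ or a point. Then $B(X_1,Y,X_2)\to B(X_1,Y,*)$ and $B(X_1,Y,*)\to B(*,Y,*)=BY$ are quasifibrations with fibers $X_2$ and $X_1$ \cite[\S7]{May}. The composite $B(X_1,Y,X_2)\to BY$ has homotopy fiber $X_1\times X_2$. Indeed, the preimage of the base point is $X_1\times X_2$, which projects to $X_1$ with fiber $X_2$. By the two quasifibrations, the homotopy fiber of the composite maps to the homotopy fiber $X_1$ of the second map, again with homotopy fiber $X_2$. The inclusion of the preimage into the homotopy fiber is compatible with these maps, so it is a weak equivalence. All this is natural in $X_1,X_2$. For $X_1=X_2=X$, the inclusion of the fiber $X\times X$ is induced by $(V_0,V_1)\mapsto i_+V_0\oplus i_-V_1$. With $\pi_jR(G')=\pi_{j+1}Y\cong\pi_{j+2}BY$ we obtain exact sequences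
\begin{equation}\label{eq:les}
\pi_jR(G')\xrightarrow{\ \partial\ }\pi_jR(G)^2\xrightarrow{(i_+,i_-)}\pi_jR(G_w)\to\pi_{j-1}R(G')\xrightarrow{\ \partial\ }\pi_{j-1}R(G)^2 ,
\end{equation}
where for $j=0$ the map $(i_+,i_-)$ is onto $\pi_0R(G_w)$, since $\pi_1BY=0$.

\smallskip\noindent\emph{Step 3: the boundary map.} The spaces $B(Y,Y,*)$ and $B(*,Y,Y)$ are contractible, so the boundary maps of their fiber sequences over $BY$ are isomorphisms $\alpha_1,\alpha_2\colon\pi_{j+2}BY\to\pi_{j+1}Y$. The map $\mathrm{Ind}\colon Y\to X$ and the projection $X\to*$ are $Y$-maps. By naturality along $B(Y,Y,*)\to B(X,Y,*)\leftarrow B(X,Y,X)$, the first component of the boundary map is $\mathrm{Ind}\circ\alpha_1$; likewise the second is $\mathrm{Ind}\circ\alpha_2$. If we identify the source with $\pi_jR(G')$ by $\alpha_1$, then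
\[
\partial y=(\mathrm{Ind}\,y,\ \mathrm{Ind}\,\varepsilon y),\qquad\varepsilon=\alpha_2\alpha_1^{-1}.
\]
We need not determine $\varepsilon$. Restriction to $G$ is left inverse to both $i_+$ and $i_-$, and $(i_+,i_-)\partial=0$. Applying restriction to $i_+\mathrm{Ind}\,y+i_-\mathrm{Ind}\,\varepsilon y=0$ gives $\mathrm{Ind}\,\varepsilon y=-\mathrm{Ind}\,y$. So $\partial y=(\mathrm{Ind}\,y,-\mathrm{Ind}\,y)$ and $\ker\partial=\ker\mathrm{Ind}$.

\smallskip\noindent\emph{Step 4: conclusion.} Let $E_j$ be the kernel of restriction $\pi_jR(G_w)\to\pi_jR(G)$. It is complementary to the image of $i_+$, which goes to $0$ in $\pi_{j-1}R(G')$ by \eqref{eq:les}. So $E_j$ maps onto the kernel of $\mathrm{Ind}$ on $\pi_{j-1}R(G')$. The kernel of this map consists of the elements $i_+x+i_-y$ with $x+y=0$, i.e.\ of the elements $i_-y-i_+y$. Such an element vanishes if and only if $(-y,y)$ lies in the image of $\partial$, i.e.\ if and only if $y\in\mathrm{Ind}\,\pi_jR(G')$.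
\end{proof}

\section{Powers of $\Gamma_3$}\label{sec:C}

\subsection{The groups $\pi_*R(\Gamma_k)$ for $k\le3$}

A loop in $\mathrm{Hom}(G,U(n))$ defines a class in $\pi_1R(G)$, since all components of the grouplike monoid $\Omega B\mathcal M(G)$ are identified by translation. The class depends only on the free homotopy class of the loop and is additive under $\oplus$. As before $\chi_1\sim1$.

\medskip\noindent\textbf{$\Gamma_1=\mathbb Z$.} By Example~\ref{ex:Z}, $\pi_0R=\mathbb Za$ with $a=[1]$, and $\pi_1R=\mathbb Z\ell$, where $\ell$ is the loop $s_1=\lambda$, $\lambda\in U(1)$. A loop is detected by the degree of $\det s_1$. For $j\ge2$, $\pi_jR=0$.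

\medskip\noindent\textbf{$\Gamma_2$.} Here $G=\mathbb Z=\langle s_1\rangle$, $w(s_1)=-1$, $G'=\langle s_1^2\rangle$ and $s=s_2$. On $\pi_0$, $\mathrm{Ind}$ is multiplication by $2$, as the trivial representation induces $1\oplus\chi_1\sim2$. On $\pi_1$, the generating loop $s_1^2=\mu$ of $G'$ induces the loop $s_1=\begin{pmatrix}0&\mu\\1&0\end{pmatrix}$, whose determinant $-\mu$ has degree $1$, so $\mathrm{Ind}$ is an isomorphism. Proposition~\ref{prop:bar} gives $E_0=\mathbb Z/2$, generated by $i_-(a)-i_+(a)$, and $E_j=0$ for $j\ge1$. Thus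
\[
\pi_0R(\Gamma_2)=\mathbb Za\oplus\mathbb Z/2\,x,\quad x=[\chi_2]-[1];\qquad\pi_1R(\Gamma_2)=\mathbb Z\ell;\qquad\pi_jR(\Gamma_2)=0\ (j\ge2),
\]
where $\ell$ is now the loop $s_1=\lambda$, $s_2=1$, and $\pi_1$ is detected by restriction to $\langle s_1\rangle$.

\medskip\noindent\textbf{$\Gamma_3$.} Here $G=\Gamma_2$, $w(s_1)=1$, $w(s_2)=-1$ and $s=s_3$. The subgroup $G'=\langle s_1,s_2^2\rangle$ is isomorphic to $\Gamma_2$, because $s_1s_2^2s_1^{-1}=s_2^{-2}$ and by the normal form of Lemma~\ref{lem:groups}. Let $a',x',\ell'$ be the generators of $\pi_*R(G')$ corresponding to $a,x,\ell$. We compute $\mathrm{Ind}$ using the basis $e,s_2e$ of a representation induced from a character of $G'$ on $\mathbb Ce$; note that $s_1s_2e=s_2^{-1}s_1e$.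

On $\pi_0$: $\mathrm{Ind}\,a'=[1]+[\chi_2]=2a+x$. The character $s_1\mapsto1$, $s_2^2\mapsto-1$ has class $a'+x'$. In the induced representation $s_2(s_2e)=-e$ and $s_1s_2e=s_2^{-1}e=-s_2e$, so
\[
s_1=\mathrm{diag}(1,-1)=D,\qquad s_2=\begin{pmatrix}0&-1\\1&0\end{pmatrix}=J .
\]
Replacing $J$ by the rotations $J_\theta$ and letting $\theta\to0$, as in Lemma~\ref{lem:rel}, joins this to $1\oplus\chi_1$, which has class $2a$. So $\mathrm{Ind}\,x'=2a-(2a+x)=x$, using $2x=0$. Hence $\mathrm{Ind}$ is injective on $\pi_0$ with cokernel $(\mathbb Za\oplus\mathbb Z/2\,x)/(2a+x,\,x)=\mathbb Z/2$.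

On $\pi_1$: the loop $\ell'$ is $s_1=\lambda$, $s_2^2=1$. In the induced representation $s_1s_2e=\lambda s_2^{-1}e=\lambda s_2e$, so $s_1=\lambda I$. The restriction to $\langle s_1\rangle$ has determinant $\lambda^2$, and so $\mathrm{Ind}\,\ell'=2\ell$. Hence $\mathrm{Ind}$ is injective on $\pi_1$ with cokernel $\mathbb Z/2$.

Since $\mathrm{Ind}$ is injective in all degrees, Proposition~\ref{prop:bar} gives $E_0=\mathbb Z/2$, $E_1=\mathbb Z/2$ and $E_j=0$ for $j\ge2$:
\[
\pi_0R(\Gamma_3)=\mathbb Z\oplus(\mathbb Z/2)^2,\qquad\pi_1R(\Gamma_3)=\mathbb Z\oplus\mathbb Z/2,\qquad\pi_jR(\Gamma_3)=0\ (j\ge2).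
\]
By (L2) and Lemma~\ref{lem:split}(a),
\begin{equation}\label{eq:G3}
K^{\mathrm{def}}(\Gamma_3)\simeq ku\vee\Sigma ku\vee ku/2\vee ku/2\vee\Sigma ku/2 .
\end{equation}

\subsection{Products}

The cofiber sequence $ku\xrightarrow{2}ku\to ku/2\to\Sigma ku$ gives an exact sequence
\[
\pi_1(ku/2)\to[ku/2,ku/2]_{ku}\to\pi_0(ku/2)=\mathbb Z/2 .
\]
Since $\pi_1(ku/2)=0$, multiplication by $2$ is zero on $ku/2$. Therefore $ku/2\wedge_{ku}ku/2$, the cofiber of $2$ on $ku/2$, is $ku/2\vee\Sigma ku/2$. By (L1) and \eqref{eq:G3}, $K^{\mathrm{def}}(\Gamma_3^r)$ is a wedge of modules $\Sigma^jku$ and $\Sigma^jku/2$. To count them, let $t$ stand for suspension and $\theta$ for $ku/2$, so that $\theta^2=(1+t)\theta$. In $\mathbb Z[t,\theta]/(\theta^2-(1+t)\theta)$ we have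
\[
\big[(1+t)+(2+t)\theta\big]^r=(1+t)^r+\tau_r(t)\,\theta ,
\]
where the coefficients of $(1+t)^r$ count the summands $\Sigma^jku$ and those of $\tau_r$ count the summands $\Sigma^jku/2$. The substitution $\theta\mapsto1+t$ respects the relation and gives
\begin{equation}\label{eq:tau}
(1+t)^r+(1+t)\tau_r(t)=\big[(1+t)(3+t)\big]^r,\qquad\text{so}\quad\tau_r(t)=(1+t)^{r-1}\big((3+t)^r-1\big).
\end{equation}
The polynomial $\tau_r$ has degree $2r-1$, and all its coefficients in degrees $0,\dots,2r-1$ are positive. Writing $[t^j]\tau_r$ for the coefficient of $t^j$, we obtain for $m\ge0$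
\begin{equation}\label{eq:def}
\pi_mK^{\mathrm{def}}(\Gamma_3^r)\cong\mathbb Z^{\sum_{i\ge0}\binom r{m-2i}}\oplus(\mathbb Z/2)^{\sum_{i\ge0}[t^{m-2i}]\tau_r}.
\end{equation}

\subsection{The $K$-theory of $M_3^r$}

We have $H_1(M_3)=\Gamma_3^{\mathrm{ab}}=\mathbb Z\oplus(\mathbb Z/2)^2$ and $b_2=b_3=0$. So $H^1(M_3;\mathbb Z)=\mathbb Z$, $H^2(M_3;\mathbb Z)=(\mathbb Z/2)^2$, and $H^3(M_3;\mathbb Z)=\mathbb Z/2$, since $M_3$ is a closed non-orientable $3$-manifold. The Atiyah--Hirzebruch spectral sequence has no nonzero differentials, by Lemma~\ref{lem:ahss} and because $H^{\ge4}=0$. The terms $H^0$ and $H^1$ appear as free quotients of $K^0(M_3)$ and $K^{-1}(M_3)$, so the extensions split: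
\[
K^0(M_3)=\mathbb Z\oplus(\mathbb Z/2)^2,\qquad K^{-1}(M_3)=\mathbb Z\oplus\mathbb Z/2 .
\]
Let $F(X_+,KU)$ denote the function spectrum, with $\pi_mF(X_+,KU)=K^{-m}(X)$. Lemma~\ref{lem:split}(b) gives
\[
F(M_{3+},KU)\simeq KU\vee\Sigma KU\vee KU/2\vee KU/2\vee\Sigma KU/2 .
\]
For finite complexes, $F((X\times X')_+,KU)\simeq F(X_+,KU)\wedge_{KU}F(X'_+,KU)$. Moreover $KU/2\wedge_{KU}KU/2\simeq KU/2\vee\Sigma KU/2$, by base change from $ku$. So the count is the same as before, except that now every summand contributes in all degrees of its parity: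
\begin{equation}\label{eq:top}
K^{-m}(M_3^r)\cong\mathbb Z^{2^{r-1}}\oplus(\mathbb Z/2)^{\sum_{j\equiv m\,(2)}[t^j]\tau_r},
\end{equation}
where $2^{r-1}=\sum_{j\equiv m\,(2)}\binom rj$.

\subsection{Proof of Theorem C}

By Lemma~\ref{lem:groups}(a), $\Gamma_3^r$ is torsion-free crystallographic in $\mathrm{Isom}(\mathbb R^{3r})$ with quotient $M_3^r$. By Lemma~\ref{lem:groups}(b) and K\"unneth, its rational cohomology is that of an $r$-torus, so $\mathbb{Q}\mathrm{cd}(\Gamma_3^r)=r$.

Compare \eqref{eq:def} with \eqref{eq:top}. The ranks agree if and only if $\binom r{m+2i}=0$ for all $i\ge1$, i.e.\ if and only if $m\ge r-1$. The torsion subgroups agree if and only if $\tau_r$ has no nonzero coefficient in degrees $m+2,m+4,\dots$. Since its coefficients are positive in all degrees from $0$ to $2r-1$, this means $m+2>2r-1$, i.e.\ $m\ge2r-2$. As $2r-2\ge r-1$, the groups are isomorphic if and only if $m\ge2r-2$.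

The range of the Question is $m\ge r-1$. For $r=1$ the isomorphism holds there, and for $r\ge2$ it fails exactly for $r-1\le m\le2r-3$. Given a constant $c$, choose $r\ge2$ with $r-3>c$. The isomorphism then fails for $\Gamma_3^r$ in degree $2r-3=r+(r-3)>\mathbb{Q}\mathrm{cd}(\Gamma_3^r)+c$. \qed

\begin{example}
For $r=2$, $\tau_2(t)=(1+t)(8+6t+t^2)=8+14t+7t^2+t^3$. In degree $m=1$, which lies in the range $m>\mathbb{Q}\mathrm{cd}(\Gamma_3^2)-2=0$,
\[
\pi_1K^{\mathrm{def}}(\Gamma_3^2)\cong\mathbb Z^2\oplus(\mathbb Z/2)^{14},\qquad K^{-1}(M_3^2)\cong\mathbb Z^2\oplus(\mathbb Z/2)^{15}.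
\]
The missing $\mathbb Z/2$ belongs to the single summand $\Sigma^3ku/2$, the Tor term of $\Sigma ku/2\wedge_{ku}\Sigma ku/2$, whose homotopy starts only in degree $3$.
\end{example}

\begin{thebibliography}{9}

\bibitem{LawsonProduct}
T. Lawson, \emph{The product formula in unitary deformation K-theory}, K-Theory 37 (2006).

\bibitem{LawsonBott}
T. Lawson, \emph{The Bott cofiber sequence in deformation K-theory and simultaneous similarity in $U(n)$}, Math. Proc. Cambridge Philos. Soc. 146 (2009).

\bibitem{May}
J. P. May, \emph{Classifying spaces and fibrations}, Mem. AMS 155 (1975).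

\bibitem{Ramras}
Daniel A. Ramras, \emph{Periodicity in the stable representation theory of crystallographic groups}, arXiv:1007.0406 (2010).

\end{thebibliography}

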